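\title{Almost stable marriages with linear communication}

\begin{abstract}
Alice knows the preference lists of $n$ women, Bob knows those of $n$ men, and they must agree on a marriage while exchanging few bits. Finding a stable marriage requires $\Omega(n^2)$ bits. We show that for every fixed $\varepsilon\in(0,1)$ a marriage with at most $\varepsilon n^2$ blocking pairs can be found with $O_\varepsilon(n)$ bits; more precisely, $O\bigl(\frac n\varepsilon\log^2\frac2\varepsilon\bigr)$ bits suffice, in one simultaneous message from each party. The protocol runs the Gale--Shapley algorithm on a random sample of pairs with coarsened ranks. We prove a lower bound of order $n/\varepsilon$ for $3/n\le\varepsilon\le1/18000$, and we show that for fixed $\varepsilon$ the complexity is zero above $\varepsilon=1/3$ and $\Theta_\varepsilon(n)$ below it.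
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Marriages and blocking pairs}
Let $W$ be a set of $n$ women and $M$ a set of $n$ men, each numbered once and for all, so that we can break ties ``by index''. Every woman $w$ has a strict preference order over the men, recorded by a bijection $r_w\colon M\to\{1,\dots,n\}$ in which rank $1$ is best; every man $m$ has a bijection $r_m\colon W\to\{1,\dots,n\}$. A \emph{marriage} $\mu$ is a perfect matching between $W$ and $M$, and $\mu(v)$ denotes the spouse of a person $v$. A pair $(w,m)\in W\times M$ \emph{blocks} $\mu$ if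
\[
r_w(m)<r_w(\mu(w))\qquad\text{and}\qquad r_m(w)<r_m(\mu(m)),
\]
that is, if $w$ and $m$ prefer each other to their spouses. We write $f(\mu)$ for the number of blocking pairs. A marriage is \emph{stable} if $f(\mu)=0$, and Gale and Shapley showed that a stable marriage always exists. At the other extreme, if everybody ranks their spouse last, all $n(n-1)$ unmarried pairs block. So $f(\mu)/n^2$ is a density that ranges over essentially all of $[0,1)$, and for $0<\varepsilon<1$ we call $\mu$ \emph{$\varepsilon$-stable} if $f(\mu)\le\varepsilon n^2$.

\subsection*{Protocols}
Alice knows all $r_w$ and Bob knows all $r_m$. A \emph{deterministic protocol} is a rooted binary tree in which every internal node belongs to one party and carries a function from that party's input to $\{0,1\}$, the bit sent at that node, and every leaf carries an output. An input determines a path from the root to a leaf, the \emph{transcript}; the \emph{cost} is the depth of the tree. We use two properties. A protocol of cost $C$ has at most $2^C$ transcripts. And the inputs that produce a given transcript $\pi$ form a \emph{rectangle} $A_\pi\times B_\pi$: the path is $\pi$ exactly when Alice's bits at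 her nodes on $\pi$ are the right ones, a condition on her input alone, and Bob's bits at his nodes are the right ones.

In a \emph{randomized protocol} there are public coins $R$, seen by both parties, and private coins for each party, all independent of one another and of the input. The tree may depend on $R$, and the bit sent at a node may depend on its owner's private coins. The output is a function of the transcript and $R$, so both parties know it. The cost is the worst-case number of bits. Let $\mathrm{CC}_\varepsilon(n)$ be the least cost of a randomized protocol that, on every input, outputs an $\varepsilon$-stable marriage with probability at least $2/3$.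

\subsection*{The question}
Three facts are known. A randomized protocol that finds a stable marriage needs $\Omega(n^2)$ bits. The Gale--Shapley algorithm gives a protocol with $O(n^2\log n)$ bits. And for all $\varepsilon\ge\delta>0$ there is a randomized protocol with $O(\log n)$ bits that decides whether a \emph{given} marriage has at least $\varepsilon n^2$ or at most $(\varepsilon-\delta)n^2$ blocking pairs. Approximate stability is thus cheap to test, and the question, posed by Gonczarowski, Nisan, Ostrovsky and Rosenbaum \cite{GNOR}, is whether it is also cheap to achieve:

\begin{quote}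
\emph{Is $\mathrm{CC}_\varepsilon(n)=o(n^2)$ for every fixed $\varepsilon\in(0,1)$, however small, or is there a fixed $\varepsilon$ with $\mathrm{CC}_\varepsilon(n)=\Omega(n^2)$?}
\end{quote}

Either guess can be defended. With $o(n^2)$ bits the parties have less than one bit per pair, and a test for one marriage is of no evident use for a search among $n!$ of them. On the other hand, a density can be seen by sampling, and the output has only about $n\log_2n$ bits. The second guess is right, and the cost is even below the number of bits needed to write down an arbitrary marriage.

\begin{theorem}\label{thm:upper}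
Let $n\ge1$, $\varepsilon\in(0,1)$ and $k=\lceil4/\varepsilon\rceil$. There is a public-coin protocol in which Alice and Bob each send one message, simultaneously, of total length
\[
2\Bigl\lceil\tfrac2\varepsilon\bigl(2n\ln(k+1)+3\bigr)\Bigr\rceil\lceil\log_2k\rceil=O\Bigl(\tfrac n\varepsilon\log^2\tfrac2\varepsilon\Bigr),
\]
and which on every input outputs an $\varepsilon$-stable marriage with probability at least $0.95$. With private coins only, $O(\log n)$ additional bits suffice for success probability at least $2/3$.
\end{theorem}

For fixed $\varepsilon$ the cost is $O_\varepsilon(n)=o(n^2)$, which answers the question; it remains $o(n^2)$ for $\varepsilon=\varepsilon(n)$ as long as $\varepsilon n/\log^2(2/\varepsilon)\to\infty$. The next two theorems show that little can be gained, first in the dependence on $n$ and then in the dependence on $\varepsilon$.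

\begin{theorem}\label{thm:fixed}
\textup{(a)} If $\varepsilon>1/3$ is fixed, then for all large $n$ a public-coin protocol with zero communication suffices: $\mathrm{CC}_\varepsilon(n)=0$.

\textup{(b)} If $0<\varepsilon<1/3$ is fixed, then $\mathrm{CC}_\varepsilon(n)=\Theta_\varepsilon(n)$.
\end{theorem}

\begin{theorem}\label{thm:lower}
If $3/n\le\varepsilon\le1/18000$, then $\mathrm{CC}_\varepsilon(n)\ge\dfrac{n}{63000\,\varepsilon}$. Consequently, for $n\ge54000$ and every $\varepsilon\le3/n$ the cost is $\Omega(n^2)$; even finding a marriage with at most $3n$ blocking pairs requires $\Omega(n^2)$ bits.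
\end{theorem}

Together with the Gale--Shapley protocol, Theorems~\ref{thm:upper} and~\ref{thm:lower} give, for $0<\varepsilon\le1/18000$ and $n\ge54000$,
\[
\Omega\bigl(\min\{n/\varepsilon,\,n^2\}\bigr)\;\le\;\mathrm{CC}_\varepsilon(n)\;\le\;O\bigl(\min\{\tfrac n\varepsilon\log^2\tfrac1\varepsilon,\;n^2\log n\}\bigr).
\]
We do not close the factor $\log^2(1/\varepsilon)$ between these bounds, nor the factor $\log n$ that remains when $\varepsilon$ is of order $1/n$ or smaller, and we do not treat the value $\varepsilon=1/3$.

Sections~\ref{sec:upper}, \ref{sec:third} and~\ref{sec:lower} prove the three theorems in order.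

\section{Deferred acceptance on a random sample}\label{sec:upper}

\subsection*{The idea}
The set of pairs that block $\mu$ depends on $\mu$ only through $2n$ numbers, the ranks of the spouses: it is the set of pairs whose two ranks lie below two thresholds. For a fixed input, the blocking sets of all marriages therefore belong to one family of at most $n^{2n}$ sets, and a random sample of about $\frac1\varepsilon\ln n^{2n}$ pairs meets every member of this family of density above $\varepsilon$. It would be enough to find a marriage whose blocking set misses the sample.

The difficulty is that the parties can afford to exchange the ranks of the sampled pairs only, while deciding whether a sampled pair blocks $\mu$ also requires the ranks of the spouses. We therefore marry people \emph{inside} the sample, as far as possible, and choose the matching to be stable within the sample. A person left unmatched receives the threshold ``infinity'', which is pessimistic enough to cover whatever spouse we assign afterwards. Finally, a factor $\log n$ enters twice, in the size of the family and in the length of a rank. Both disappear if ranks are rounded to one of $k=O(1/\varepsilon)$ values,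 at the price of ignoring the blocking pairs that rounding hides.

\subsection*{From a sample to a marriage}
We first recall the Gale--Shapley theorem for incomplete lists.

\begin{lemma}\label{lem:GS}
Let $S\subseteq W\times M$, viewed as a bipartite graph, and let every person have a strict order on their neighbors in $S$. There is a matching $\nu\subseteq S$, computed canonically from these orders, such that no $(w,m)\in S\setminus\nu$ has both properties: $w$ is unmatched or prefers $m$ to $\nu(w)$, and $m$ is unmatched or prefers $w$ to $\nu(m)$.
\end{lemma}

\begin{proof}
While some man is free and has a neighbor to whom he has not yet proposed, the first such man proposes to the best such neighbor; she keeps the better of him and the man she currently holds, and the other becomes free. This stops after at most $|S|$ proposals; let $\nu$ be the final matching. Let $(w,m)\in S\setminus\nu$ with $m$ unmatched or preferring $w$ to $\nu(m)$. Since $m$ proposes in decreasing order and stops only when held or out of neighbors, he proposed to $w$, and she released him for a man she prefers. The man she holds only improves, so $w$ is matched and prefers $\nu(w)$ to $m$.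
\end{proof}

Fix an integer $k\ge1$ and define the \emph{labels}
\[
a(w,m)=\lceil k\,r_w(m)/n\rceil,\qquad b(w,m)=\lceil k\,r_m(w)/n\rceil,
\]
both in $\{1,\dots,k\}$. Alice can compute $a$ and Bob can compute $b$. Labels are nondecreasing functions of ranks. The ranks with label $j$ are the integers in the half-open interval $((j-1)n/k,\,jn/k]$ of length $n/k$, so each person gives each label to at most $\lceil n/k\rceil$ people.

Given a set $S\subseteq W\times M$ and the labels of its pairs, let every person order their neighbors in $S$ by label, smaller first, with ties broken by index. Let $\nu$ be the matching of Lemma~\ref{lem:GS}, and let $\mu$ be the marriage obtained from $\nu$ by pairing the unmatched women with the unmatched men (there are equally many) in index order. Define the \emph{thresholds}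
\[
\alpha(w)=\begin{cases}a(w,\nu(w))&\text{if $w$ is matched in $\nu$,}\\ k+1&\text{otherwise,}\end{cases}
\qquad
\beta(m)=\begin{cases}b(\nu(m),m)&\text{if $m$ is matched in $\nu$,}\\ k+1&\text{otherwise.}\end{cases}
\]
For arbitrary $\alpha\in\{1,\dots,k+1\}^W$ and $\beta\in\{1,\dots,k+1\}^M$ put
\[
B(\alpha,\beta)=\{(w,m):\ a(w,m)<\alpha(w)\ \text{and}\ b(w,m)<\beta(m)\}.
\]

\begin{example}\label{ex:cyclic}
Take $n=4$, $k=2$, and let $w_i$ and $m_j$ give each other the same rank $1+((i+j)\bmod4)$:
\[
\begin{array}{c|cccc}
&m_0&m_1&m_2&m_3\\\hline
w_0&1&2&3&4\\
w_1&2&3&4&1\\
w_2&3&4&1&2\\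
w_3&4&1&2&3
\end{array}
\]
Ranks $1,2$ have label $1$ and ranks $3,4$ have label $2$. Let
\[
S=\{w_0m_1,\ w_1m_1,\ w_1m_2,\ w_2m_3,\ w_3m_0\}.
\]
The men $m_0,m_1,m_2,m_3$ propose first to the distinct women $w_3,w_0,w_1,w_2$, so $\mu=\nu=\{w_0m_1,w_1m_2,w_2m_3,w_3m_0\}$, with ranks $2,4,2,4$. The thresholds are $2$ for $w_1,w_3,m_0,m_2$ and $1$ for the others, so $B(\alpha,\beta)=\{w_1m_0,\,w_3m_2\}$, which is disjoint from $S$. A pair blocks when its entry is smaller than the entries of both spouses. The four pairs of rank $1$ block, and so do $w_1m_0$ and $w_3m_2$; each pair of rank $3$ contains a person whose spouse has rank $2$. So $f(\mu)=6$. Two blocking pairs lie in $B(\alpha,\beta)$. The other four are invisible to the labels: $w_0$ and $w_2$ give $m_0$ and $m_2$ the label of their husbands, and $m_3$ and $m_1$ give $w_1$ and $w_3$ the label of their wives.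

Now add the pair $w_1m_0$ of $B(\alpha,\beta)$ to the sample. The old matching cannot survive: $m_0$ proposes to $w_1$, who prefers him to $m_2$, and $\nu=\{w_0m_1,w_1m_0,w_2m_3\}$. The unmatched $w_3$ and $m_2$ have threshold $3$, all others have threshold $1$, and $B(\alpha,\beta)=\{w_3m_2\}$ again misses the sample. The completion marries $w_3$ to $m_2$, and only the four pairs of rank $1$ block.
\end{example}

The two features of the example hold in general.

\begin{lemma}\label{lem:det}
For every input, every $k$ and every $S$, the marriage $\mu$ and the thresholds $\alpha,\beta$ constructed from $S$ satisfy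
\[
\textup{(i)}\ \ S\cap B(\alpha,\beta)=\emptyset,\qquad\qquad
\textup{(ii)}\ \ f(\mu)\le|B(\alpha,\beta)|+2n\bigl(\lceil n/k\rceil-1\bigr).
\]
\end{lemma}

\begin{proof}
(i) Suppose $(w,m)\in S\cap B(\alpha,\beta)$. If $w$ is matched in $\nu$, then $a(w,m)<a(w,\nu(w))$, so $m\ne\nu(w)$ and $w$ prefers $m$ to $\nu(w)$ in her order on $S$, whatever the tie-breaking. Hence $(w,m)\notin\nu$, and $w$ is unmatched or prefers $m$. From $b(w,m)<\beta(m)$, the man $m$ is unmatched or prefers $w$. This contradicts Lemma~\ref{lem:GS}.

(ii) Let $(w,m)$ block $\mu$. Monotonicity of labels gives $a(w,m)\le a(w,\mu(w))$ and $b(w,m)\le b(\mu(m),m)$. For a fixed $w$, equality in the first relation holds for at most $\lceil n/k\rceil-1$ men other than $\mu(w)$; for a fixed $m$, equality in the second holds for at most $\lceil n/k\rceil-1$ women other than $\mu(m)$. So at most $2n(\lceil n/k\rceil-1)$ blocking pairs have an equality. For the others both inequalities are strict. Moreover $a(w,\mu(w))\le\alpha(w)$: this is an equality if $w$ is matched in $\nu$, because $\mu$ extends $\nu$, and otherwise $\alpha(w)=k+1$ exceeds every label. In the same way $b(\mu(m),m)\le\beta(m)$, and so $(w,m)\in B(\alpha,\beta)$.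
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:upper}}
Let $k=\lceil4/\varepsilon\rceil$ and $T=\lceil\frac2\varepsilon(2n\ln(k+1)+3)\rceil$. The public coins choose independent uniform pairs $e_1,\dots,e_T\in W\times M$. Alice sends $a(e_1),\dots,a(e_T)$, Bob sends $b(e_1),\dots,b(e_T)$, and the output is the marriage $\mu$ constructed from $S=\{e_1,\dots,e_T\}$. It is a function of the messages and the public coins. The cost is $2T\lceil\log_2k\rceil$, which has the stated order because $k+1<6/\varepsilon\le(2/\varepsilon)^3$.

Fix the input. A fixed set $B$ with $|B|>\frac\varepsilon2n^2$ is missed by the sample with probability at most $(1-\frac\varepsilon2)^T\le e^{-\varepsilon T/2}$. We cannot apply this to the set $B(\alpha,\beta)$ that the protocol produces, since that set depends on the sample and is always missed by it. But it belongs to the family of all sets $B(\alpha',\beta')$, which is determined by the input and has at most $(k+1)^{2n}$ members. By a union bound, the probability that some member with more than $\frac\varepsilon2n^2$ elements is disjoint from $S$ is at most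
\[
(k+1)^{2n}e^{-\varepsilon T/2}=e^{2n\ln(k+1)-\varepsilon T/2}\le e^{-3}<0.05 .
\]
Outside this event, Lemma~\ref{lem:det}(i) forces $|B(\alpha,\beta)|\le\frac\varepsilon2n^2$. Since $\lceil n/k\rceil-1<n/k\le\varepsilon n/4$, Lemma~\ref{lem:det}(ii) gives $f(\mu)\le\frac\varepsilon2n^2+2n\cdot\frac{\varepsilon n}4=\varepsilon n^2$.

To remove the public coins we use Newman's argument: a short list of coin sequences is good for all inputs at once. There are $(n!)^{2n}\le e^{2n^2\ln n}$ inputs. Draw $t=\lceil20n^2\ln n\rceil+1$ independent sequences $(e_1,\dots,e_T)$. Hoeffding's inequality states that the average of $t$ independent $\{0,1\}$-valued variables exceeds its mean by $\eta$ or more with probability at most $e^{-2t\eta^2}$. For a fixed input each sequence fails with probability at most $0.05$, so more than a third of them fail with probability at most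
\[
e^{-2t(1/3-0.05)^2}<e^{-t/10}<e^{-2n^2\ln n}.
\]
A union bound over the inputs leaves positive probability, so there is a fixed list of $t$ sequences of which, on every input, at most a third fail. Build this list into the protocol. Alice picks a uniform index with her private coins and sends it to Bob first, using $\lceil\log_2t\rceil=O(\log n)$ bits, and the parties use the corresponding sequence. The success probability is at least $2/3$. \qed

\begin{remark}
With $k=n$ the labels are the ranks, the last term in Lemma~\ref{lem:det}(ii) vanishes, and $T=\lceil\frac1\varepsilon(2n\ln(n+1)+3)\rceil$ samples suffice by the same union bound. This costs $O(\frac n\varepsilon\log^2n)$ bits for $n\ge2$, already $o(n^2)$ for fixed $\varepsilon$. Rounding is what makes the cost linear.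
\end{remark}

\section{A random marriage and the threshold $1/3$}\label{sec:third}

How good is a uniformly random marriage, which costs nothing? A woman prefers a given man to a random husband about half the time, and so does a man, which suggests a density of $1/4$. The true worst case is $1/3$, because the two ranks of a pair may be aligned.

\begin{lemma}\label{lem:mean}
Let $n\ge2$, fix all preferences, and let $\mu$ be a uniformly random marriage. Then
\[
\mathbb E f(\mu)\le\frac{n^2}3-\frac n6,
\]
with equality if $r_w(m)=r_m(w)$ for all pairs $(w,m)$.
\end{lemma}

\begin{proof}
Fix $(w,m)$ and let $r=r_w(m)$, $s=r_m(w)$. The pair blocks exactly when $\mu(w)=m'$ for one of the $n-r$ men that $w$ ranks below $m$ and $\mu(m)=w'$ for one of the $n-s$ women that $m$ ranks below $w$. Here $m'\ne m$ and $w'\ne w$, so each choice of $(m',w')$ prescribes two disjoint couples and has probability $(n-2)!/n!$. The pair blocks with probability $\frac{(n-r)(n-s)}{n(n-1)}$. Now $(n-r)(n-s)\le\frac12\bigl((n-r)^2+(n-s)^2\bigr)$, with equality if $r=s$. For each woman the numbers $n-r_w(m)$ run through $0,\dots,n-1$, and so do the numbers $n-r_m(w)$ for each man. Summing over all pairs,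
\[
\mathbb Ef(\mu)\le\frac{1}{n(n-1)}\cdot n\sum_{j=0}^{n-1}j^2=\frac{n(2n-1)}6.\qedhere
\]
\end{proof}

If all women share one list and all men share one list, every pair of ranks $(r,s)$ occurs once and the same formula gives $\binom n2^2/(n(n-1))=n(n-1)/4$, the first guess. Equality in the lemma holds for the \emph{cyclic instance} on $\mathbb Z_n$, in which woman $i$ and man $j$ give each other rank $1+((i+j)\bmod n)$, as in Example~\ref{ex:cyclic}. For $n=2$ its two marriages have $0$ and $2$ blocking pairs, with mean $1=\frac43-\frac13$.

To pass from the mean to a threshold we need concentration. We use the Azuma--Hoeffding inequality: if $Z_0,\dots,Z_N$ is a martingale and, given the history up to time $j-1$, the increment $Z_j-Z_{j-1}$ lies in an interval of length $c$, then each of the events $Z_N-Z_0\ge\lambda$ and $Z_N-Z_0\le-\lambda$ has probability at most $e^{-2\lambda^2/(Nc^2)}$.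

\begin{lemma}\label{lem:conc}
In the setting of Lemma~\ref{lem:mean}, for every $\eta>0$ each of the events $f(\mu)-\mathbb Ef(\mu)\ge\eta n^2$ and $f(\mu)-\mathbb Ef(\mu)\le-\eta n^2$ has probability at most $e^{-\eta^2n/8}$.
\end{lemma}

\begin{proof}
Exchanging the spouses of two women changes the status only of pairs that contain one of these two women or one of their two husbands, so it changes $f$ by at most $4n$. List the women as $w_1,\dots,w_n$ and let $Z_j=\mathbb E[f(\mu)\mid\mu(w_1),\dots,\mu(w_j)]$, so that $Z_0=\mathbb Ef(\mu)$ and $Z_n=f(\mu)$. Fix the husbands of $w_1,\dots,w_{j-1}$ and two men $m',m''$ not among them. Exchanging the wives of $m'$ and $m''$ is a bijection from the marriages with this history and $\mu(w_j)=m'$ onto those with this history and $\mu(w_j)=m''$, and it changes $f$ by at most $4n$. So the possible values of $Z_j$ differ by at most $4n$, and the inequality with $N=n$, $c=4n$, $\lambda=\eta n^2$ gives the bound $e^{-2\eta^2n^4/(16n^3)}=e^{-\eta^2n/8}$.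
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fixed}]
(a) Let the public coins choose a uniform marriage and output it. Since $\mathbb Ef(\mu)\le n^2/3$, failure implies $f(\mu)-\mathbb Ef(\mu)>(\varepsilon-\frac13)n^2$, which has probability at most $e^{-(\varepsilon-1/3)^2n/8}$. This is at most $1/3$ when $n\ge8\ln3/(\varepsilon-\frac13)^2$.

(b) The upper bound is Theorem~\ref{thm:upper}. For the lower bound we reverse the roles: instead of a fixed instance and a random marriage, we take a fixed marriage and a randomly relabeled instance. Every fixed marriage is then $\varepsilon$-stable with exponentially small probability, so a successful protocol must have exponentially many possible outputs.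

Let $\sigma\colon W\to\mathbb Z_n$ and $\tau\colon M\to\mathbb Z_n$ be independent uniform bijections and set $r_w(m)=r_m(w)=1+((\sigma(w)+\tau(m))\bmod n)$. For fixed $w$ this is a bijection in $m$, and for fixed $m$ a bijection in $w$, so these are valid preferences. Fix a marriage $\mu$, viewed as a bijection $W\to M$. The relabeling $(\sigma,\tau)$ carries all ranks to those of the cyclic instance, so $(w,m)$ blocks $\mu$ exactly when $(\sigma(w),\tau(m))$ blocks $\tau\mu\sigma^{-1}$ there. For each value of $\sigma$ the permutation $\tau\mu\sigma^{-1}$ is uniform. Hence $f(\mu)$ has the law of the number of blocking pairs of a uniform marriage in the cyclic instance, whose mean is $(\frac13-\frac1{6n})n^2$. Put $\eta=\frac13-\varepsilon-\frac1{6n}$, which is positive for large $n$ because $\varepsilon<\frac13$. Lemma~\ref{lem:conc} gives $\Pr[f(\mu)\le\varepsilon n^2]\le e^{-\eta^2n/8}$.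

Take a protocol of cost $C$ that succeeds with probability at least $2/3$ on every input, hence also on the random input. By averaging there is a value of all its coins, public and private, for which the resulting deterministic protocol succeeds with probability at least $2/3$ over $(\sigma,\tau)$. It has at most $2^C$ transcripts, hence at most $2^C$ possible outputs, and success requires one of them to be $\varepsilon$-stable. So $\frac23\le2^Ce^{-\eta^2n/8}$, that is,
\[
C\ge\frac{\log_2e}8\Bigl(\frac13-\varepsilon-\frac1{6n}\Bigr)^2n-\log_2\frac32=\Omega_\varepsilon(n).\qedhere
\]
\end{proof}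

Part (a) needs public coins. With private coins and no communication the output is one fixed marriage, and on the input where everybody ranks that spouse last it has $n(n-1)$ blocking pairs.

\section{A lower bound of order $n/\varepsilon$}\label{sec:lower}

Counting outputs can never give more than $\log_2n!$ bits, since there are only $n!$ marriages. To reach $n/\varepsilon$, which goes up to $n^2$, we must measure what the parties learn about the input. We encode a bit of Alice and a bit of Bob in each pair, show that an $\varepsilon$-stable marriage consists largely of pairs in which both bits are $1$, and prove that finding such pairs is expensive when they are rare. Throughout this section $3/n\le\varepsilon\le1/18000$.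

\subsection*{The instances}
Let $p=\lfloor n/2\rfloor$. Then $n\le2p+1\le3p$, so $\varepsilon\ge1/p$ and $p\ge18000$. Call $p$ women and $p$ men \emph{real}, and the remaining $n-p\ge p$ of each sex \emph{dummies}. Let $I$ be the set of the $p^2$ pairs of a real woman and a real man. Alice holds $x\in\{0,1\}^I$ and Bob holds $y\in\{0,1\}^I$. The preferences, with ties broken by index, are as follows.
\begin{itemize}
\item A real woman $w$ ranks first the real men $m$ with $x_{wm}=1$, then the dummy men, then the other real men.
\item A real man $m$ ranks first the real women $w$ with $y_{wm}=1$, then the dummy women, then the other real women.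
\item A dummy ranks all real members of the other sex above all dummies.
\end{itemize}
The women's lists depend on $x$ alone and the men's on $y$ alone, so a protocol for marriages is a protocol on inputs $x$ and $y$. Call $i\in I$ \emph{good} if $x_i=y_i=1$.

\begin{example}
The construction makes sense for $n=2$, with real $w,m$, dummies $w',m'$ and single bits $x,y$. The marriage $\{wm,w'm'\}$ is blocked by $(w,m')$ when $x=0$ and by $(w',m)$ when $y=0$. The marriage $\{wm',w'm\}$ is blocked by $(w,m)$ when $x=y=1$, and never by $(w',m')$. So the stable marriage is unique, and it contains $wm$ exactly when this pair is good. The dummies are an outside option that each real person takes unless both sides say yes.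
\end{example}

For a marriage that may have $\varepsilon n^2$ blocking pairs no single pair matters, and we need robust forms of both halves of the example. Let $K\subseteq I$ be the set of real--real couples of $\mu$, let $G\subseteq K$ be the set of good ones, and let $U_W$ and $U_M$ be the sets of real women and real men married to dummies; thus $|U_W|=|U_M|=p-|K|$.

\begin{lemma}\label{lem:gadget}
Let $\mu$ be $\varepsilon$-stable. Then \textup{(i)} $|K\setminus G|\le\sqrt\varepsilon\,n$, and \textup{(ii)} $U_W\times U_M$ contains at most $\varepsilon n^2$ good pairs.
\end{lemma}

\begin{proof}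
(i) Exactly $p-|K|$ dummy women are married to real men, so the number of dummy--dummy couples is $(n-p)-(p-|K|)\ge|K|$; this is where $n-p\ge p$ is used. Let $(w,m)\in K\setminus G$. If $y_{wm}=0$, then $m$ prefers every dummy woman to $w$, and every dummy woman with a dummy husband prefers $m$, so $m$ lies in at least $|K|$ blocking pairs with a dummy woman. If $x_{wm}=0$, then $w$ prefers every dummy man to $m$, and she lies in at least $|K|$ blocking pairs with a dummy man whose wife is a dummy. Each of these blocking pairs contains exactly one real person, who determines the couple, so different couples give different pairs. Hence $|K\setminus G|^2\le|K\setminus G|\cdot|K|\le\varepsilon n^2$.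

(ii) In a good pair $(w,m)\in U_W\times U_M$ each prefers the other to any dummy, so the pair blocks $\mu$.
\end{proof}

\subsection*{The input distribution}
Good pairs should be as rare as possible, yet dense enough that part (ii) of the lemma forces $U_W$ and $U_M$ to be small; this asks for a density $q$ that is a large constant times $\varepsilon$. Neither party alone should be able to locate them. If $X_i$ and $Y_i$ were independent with mean $\sqrt q$, a coordinate where Alice has a $1$ would be good with probability $\sqrt q$, far above $q$. So both parties must have many ones that rarely coincide, which makes $X_i$ and $Y_i$ dependent. The rectangle property is useful only for independent inputs, and we restore independence through an auxiliary variable $D_i$, which the protocol does not see.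

Let $q=300\varepsilon\le1/60$. Independently for each $i\in I$:
\begin{itemize}
\item with probability $q$, let $D_i=*$ and $(X_i,Y_i)=(1,1)$;
\item with probability $\frac{1-q}2$, let $D_i=\mathsf A$, $X_i$ a uniform bit and $Y_i=0$;
\item with probability $\frac{1-q}2$, let $D_i=\mathsf B$, $X_i=0$ and $Y_i$ a uniform bit.
\end{itemize}
Write $Z_i=(X_i,Y_i)$. Then $\Pr[Z_i=11]=q$ and $\Pr[Z_i=00]=\frac{1-q}2$. Also $\Pr[X_i=1]=q+\frac{1-q}4\ge\frac14$, so a coordinate where Alice has a $1$ is good with probability at most $4q$. Given $D=(D_i)_{i\in I}$, at most one bit in each coordinate is random, so all $X_i$ and $Y_i$ are mutually independent.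

\begin{lemma}\label{lem:many}
Let a protocol output, on every input, an $\varepsilon$-stable marriage with probability at least $2/3$. On the random input $(X,Y)$ its output satisfies $\mathbb E|G|\ge0.3\,p$.
\end{lemma}

\begin{proof}
Let $\ell=\lceil p/4\rceil$, and let $E$ be the event that for every set $U$ of $\ell$ real women and every set $V$ of $\ell$ real men, $U\times V$ contains more than $\varepsilon n^2$ good pairs. For fixed $U,V$ the number of good pairs is binomial with mean $\lambda=q\ell^2\ge qp^2/16$. The Chernoff bound states that a binomial variable is at most half its mean $\lambda$ with probability at most $e^{-\lambda/8}$. Here $\lambda/2\ge\frac{300}{32}\varepsilon p^2>9\varepsilon p^2\ge\varepsilon n^2$, and $\varepsilon\ge1/p$ gives $\lambda/8\ge\frac{300}{128}p\ge2.34\,p$. There are at most $2^p\cdot2^p\le e^{1.39p}$ choices of $(U,V)$, so $E$ fails with probability at most $e^{-0.9p}<0.01$.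

With probability at least $\frac23-0.01$, the event $E$ holds and the output $\mu$ is $\varepsilon$-stable. Then $p-|K|\le\ell-1<p/4$, for otherwise $U_W$ and $U_M$ would contain sets of size $\ell$, and $E$ would contradict Lemma~\ref{lem:gadget}(ii). By Lemma~\ref{lem:gadget}(i) and $3\sqrt\varepsilon\le3/\sqrt{18000}<\frac14$,
\[
|G|>\tfrac34p-\sqrt\varepsilon\,n\ge\tfrac34p-3\sqrt\varepsilon\,p\ge\tfrac p2 .
\]
Hence $\mathbb E|G|\ge(\frac23-0.01)\frac p2\ge0.3\,p$.
\end{proof}

Marriages now leave the stage. The protocol names at most $p$ coordinates, and on average $0.3p$ of them are good, although good coordinates have density $q$ only. Exchanging the two bits of a coordinate reveals a good pair with probability $q$, which suggests a cost of order $1/q$ per good pair.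

\begin{proposition}\label{prop:search}
Let $0<q\le1/60$ and let $(X,Y)$ be distributed as above. Suppose that a randomized protocol of cost $C$ on inputs $X,Y$ outputs a set $K\subseteq I$ with $|K|\le p$ always, and that the expected number of good elements of $K$ is at least $0.3\,p$. Then $C\ge p/(70q)$.
\end{proposition}

\subsection*{Information and Hellinger distance}
For random variables with finitely many values, $H(Z)=-\sum_z\Pr[Z=z]\log_2\Pr[Z=z]$ is the entropy, $H(Z\mid\Phi)$ is the average over the values $\phi$ of $\Phi$ of the entropy of $Z$ given $\Phi=\phi$, and $I(Z;\Phi)=H(Z)-H(Z\mid\Phi)=H(\Phi)-H(\Phi\mid Z)$ is the mutual information. The conditional information $I(Z;\Phi\mid Q)$ is the average over the values of $Q$ of the information in the conditioned space. We use that a variable with at most $2^C$ values has entropy at most $C$, and that entropy is subadditive, with equality for independent variables. Thus, if $Z_1,\dots,Z_N$ are independent,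
\begin{equation}\label{eq:super}
I(Z_1\cdots Z_N;\Phi)=\sum_iH(Z_i)-H(Z_1\cdots Z_N\mid\Phi)\ge\sum_iI(Z_i;\Phi).
\end{equation}

The \emph{Hellinger distance} of two distributions $P,Q$ on a finite set is given by
\[
h^2(P,Q)=\tfrac12\sum_\pi\bigl(\sqrt{P(\pi)}-\sqrt{Q(\pi)}\bigr)^2=1-\sum_\pi\sqrt{P(\pi)Q(\pi)} .
\]
By the first formula $h$ is a multiple of the Euclidean distance between $\sqrt P$ and $\sqrt Q$, hence a metric. It suits our purpose for two reasons. By the second formula it depends only on the products $P(\pi)Q(\pi)$, which fits the rectangle property. And it detects rare events at the scale of their probability: by part (c) below, an event that is much likelier under $P$ than under $Q$ gives $h^2$ of order $P(F)$, not $P(F)^2$. Parts (a) and (b) are standard; see \cite{BJKS}.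

\begin{lemma}\label{lem:hell}
\textup{(a)} If $Z$ is a uniform bit and $\Phi$ has law $P_z$ given $Z=z$, then $I(Z;\Phi)\ge h^2(P_0,P_1)$.

\textup{(b)} \textup{(Cut and paste.)} If distributions $P_{xy}$, $x,y\in\{0,1\}$, have the form $P_{xy}(\pi)=\phi_x(\pi)\psi_y(\pi)$, then $h(P_{10},P_{01})=h(P_{00},P_{11})$.

\textup{(c)} For every event $F$, $h^2(P,Q)\ge\frac12\bigl(\sqrt{P(F)}-\sqrt{Q(F)}\bigr)^2$.
\end{lemma}

\begin{proof}
(a) Let $\bar P=\frac12(P_0+P_1)$ be the law of $\Phi$ and, where $\bar P(\pi)>0$, let $t_\pi=P_0(\pi)/(2\bar P(\pi))=\Pr[Z=0\mid\Phi=\pi]$. With $H_2$ the binary entropy function,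
\[
I(Z;\Phi)=\sum_\pi\bar P(\pi)\bigl(1-H_2(t_\pi)\bigr),\qquad h^2(P_0,P_1)=\sum_\pi\bar P(\pi)\Bigl(1-2\sqrt{t_\pi(1-t_\pi)}\Bigr),
\]
the latter because $P_0P_1=4\bar P^2t(1-t)$. It remains to use the inequality $H_2(t)\le2\sqrt{t(1-t)}$ of \cite{Lin}, which we verify. Put $t=\frac{1+s}2$. Then
\[
1-H_2(t)=\frac{(1+s)\ln(1+s)+(1-s)\ln(1-s)}{2\ln2}=\sum_{j\ge1}u_js^{2j},\qquad u_j=\frac1{2\ln2\cdot j(2j-1)},
\]
and $1-2\sqrt{t(1-t)}=1-\sqrt{1-s^2}=\sum_{j\ge1}v_js^{2j}$ with $v_1=\frac12$ and $v_{j+1}/v_j=\frac{2j-1}{2j+2}$. Both series have positive terms and sum to $1$ at $s=1$. Now $u_2=\frac1{12\ln2}<\frac18=v_2$ and $u_{j+1}/u_j=\frac{2j}{2j+1}\cdot v_{j+1}/v_j$, so $u_j<v_j$ for all $j\ge2$. As $s^{2j}\le s^2$, we get $\sum_j(u_j-v_j)s^{2j}\ge s^2\sum_j(u_j-v_j)=0$.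

(b) Both $P_{10}P_{01}$ and $P_{00}P_{11}$ equal $\phi_0\phi_1\psi_0\psi_1$ pointwise.

(c) Keep only the terms $\pi\in F$ in the first formula for $h^2$. The restrictions of $\sqrt P$ and $\sqrt Q$ to $F$ have Euclidean norms $\sqrt{P(F)}$ and $\sqrt{Q(F)}$, and the distance of two vectors is at least the difference of their norms.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:search}}
Let $\Pi$ be the transcript, $R$ the public coins, and $F_i$ the event $i\in K$.

\emph{Step 1: the output separates $11$ from $00$.} The hypotheses say $\sum_i\Pr[F_i,\,Z_i=11]\ge0.3p$ and $\sum_i\Pr[F_i]\le p$. Dividing by $\Pr[Z_i=11]=q$ and by $\Pr[Z_i=00]=\frac{1-q}2$,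
\begin{equation}\label{eq:sep}
\sum_i\Pr[F_i\mid Z_i=11]\ge\frac{0.3\,p}q,\qquad\sum_i\Pr[F_i\mid Z_i=00]\le\frac{2p}{1-q}.
\end{equation}

\emph{Step 2: the cost splits over coordinates.} For each value of $R$ there are at most $2^C$ transcripts, and given $(D,R)$ the $Z_i$ are independent. By \eqref{eq:super}, applied for each value of $(D,R)$ and averaged,
\begin{equation}\label{eq:split}
C\ge H(\Pi\mid D,R)\ge I(XY;\Pi\mid D,R)\ge\sum_iI(Z_i;\Pi\mid D,R).
\end{equation}

\emph{Step 3: one coordinate.} There is an obstacle. By \eqref{eq:sep} the transcript behaves differently when $Z_i=11$, but this happens only when $D_i=*$, and then $Z_i$ is constant and carries no information. The information in \eqref{eq:split} compares $00$ with $10$ and with $01$. Cut and paste bridges the gap.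

Fix $i$, a value $d$ of $D_{-i}=(D_j)_{j\ne i}$ and a value $r$ of $R$. For $x,y\in\{0,1\}$ let $P_{xy}=P^{i,d,r}_{xy}$ be the law of the transcript when the bits in coordinate $i$ are $x,y$ and the other coordinates are drawn given $D_{-i}=d$. Let $\xi$ consist of Alice's other bits and her private coins, and $\zeta$ of Bob's. Given $d$ they are independent. With $r$ fixed, the protocol is deterministic on the inputs $(x,\xi)$ and $(y,\zeta)$, so by the rectangle property
\[
P_{xy}(\pi)=\Pr[(x,\xi)\in A_\pi]\cdot\Pr[(y,\zeta)\in B_\pi],
\]
which is the form required in Lemma~\ref{lem:hell}(b). The other coordinates are independent of $(D_i,Z_i)$. So given $D_i=\mathsf A$, $d$ and $r$, the bit $X_i$ is uniform and $\Pi$ has law $P_{X_i0}$, and Lemma~\ref{lem:hell}(a) bounds the information below by $h^2(P_{00},P_{10})$; given $D_i=\mathsf B$, the bit $Y_i$ is uniform, $\Pi$ has law $P_{0Y_i}$, and the bound is $h^2(P_{00},P_{01})$. By cut and paste, the triangle inequality and $(u+v)^2\le2u^2+2v^2$,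
\[
h^2(P_{00},P_{11})=h^2(P_{10},P_{01})\le2h^2(P_{00},P_{10})+2h^2(P_{00},P_{01}).
\]
The values $\mathsf A$ and $\mathsf B$ have probability $\frac{1-q}2$ each, independently of $(D_{-i},R)$, so
\[
I(Z_i;\Pi\mid D,R)\ge\frac{1-q}2\,\mathbb E_{d,r}\bigl[h^2(P_{00},P_{10})+h^2(P_{00},P_{01})\bigr]\ge\frac{1-q}4\,\mathbb E_{d,r}\,h^2(P_{00},P_{11}).
\]

\emph{Step 4: summing up.} Given $r$, the event $F_i$ is a set of transcripts, because the output is a function of $(\Pi,R)$. Lemma~\ref{lem:hell}(c) and \eqref{eq:split} give
\[
C\ge\frac{1-q}8\sum_i\mathbb E_{d,r}\Bigl(\sqrt{P^{i,d,r}_{11}(F_i)}-\sqrt{P^{i,d,r}_{00}(F_i)}\Bigr)^2 .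
\]
The sum is the squared $L^2$ distance of two functions of $(i,d,r)$, hence at least the squared difference of their $L^2$ norms. Since $(D_{-i},R)$ is independent of $Z_i$, we have $\mathbb E_{d,r}P^{i,d,r}_{xy}(F_i)=\Pr[F_i\mid Z_i=xy]$, so the squared norms are the two sums in \eqref{eq:sep}. From $q\le\frac1{60}$ we get $\frac2{1-q}\le2.04$ and $\frac{0.3}q\ge18$, and $\sqrt{2.04/18}<0.34$. Therefore
\[
\sqrt{\frac{0.3\,p}q}-\sqrt{\frac{2p}{1-q}}\ge0.66\sqrt{\frac{0.3\,p}q},
\]
whose square is at least $0.12\,p/q$, and
\[
C\ge\frac{59}{60}\cdot\frac{0.12}8\cdot\frac pq\ge\frac p{70q}.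
\]
This proves the proposition. \qed

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $3/n\le\varepsilon\le1/18000$ and take a protocol of cost $C$ that finds an $\varepsilon$-stable marriage with probability at least $2/3$ on every input. The set $K$ of real--real couples of its output has at most $p$ elements, and Lemma~\ref{lem:many} supplies the other hypothesis of Proposition~\ref{prop:search}. With $q=300\varepsilon$ and $p\ge n/3$,
\[
C\ge\frac p{21000\,\varepsilon}\ge\frac n{63000\,\varepsilon}.
\]
If $n\ge54000$ and $\varepsilon\le3/n$, a protocol for $\varepsilon$ is also a protocol for $\varepsilon'=3/n\le1/18000$, which allows $\varepsilon'n^2=3n$ blocking pairs, and the bound for $\varepsilon'$ gives $C\ge n^2/189000$.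
\end{proof}

\begin{remark}
The hypothesis $\varepsilon\ge3/n$ makes the union bound in Lemma~\ref{lem:many} work. Some such hypothesis is necessary, since $n/\varepsilon$ is unbounded as $\varepsilon\to0$ while $O(n^2\log n)$ bits always suffice. The hypothesis $\varepsilon\le1/18000$ makes $\sqrt\varepsilon\,n$ small against $p$ in Lemma~\ref{lem:many} and gives $q\le1/60$, which keeps the two sums in \eqref{eq:sep} apart; by Theorem~\ref{thm:fixed}(a) no lower bound survives for $\varepsilon>1/3$. Finally, Step~4 uses that both parties know the output. If only one party is required to know it, that party can announce it with $\lceil\log_2n!\rceil$ further bits, so in this weaker model the lower bound holds after subtracting $\lceil\log_2n!\rceil$.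
\end{remark}

\begin{thebibliography}{9}

\bibitem{BJKS}
Bar-Yossef, Jayram, Kumar, Sivakumar, \emph{J. Comput. Syst. Sci.} 68 (2004).

\bibitem{GNOR}
Yannai A. Gonczarowski, Noam Nisan, Rafail Ostrovsky, Will Rosenbaum, \emph{A Stable Marriage Requires Communication}, arXiv:1405.7709 (2014).

\bibitem{Lin}
Lin (1991).

\end{thebibliography}
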